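\title{Flexible cross-polytopes in Euclidean and Lobachevsky spaces are self-intersecting}

\begin{abstract}
A cross-polytope in Euclidean or Lobachevsky $n$-space is flexible if it can be deformed with constant edge lengths by a motion that is not induced by isometries. We prove that for $n\ge 3$ the oriented volume of a flexible cross-polytope vanishes at every moment of the flexion, so that no position of it is embedded. The flexion is extended to a compact Riemann surface, at each point of which at most one diagonal of the cross-polytope becomes infinite. A count of poles in the Euclidean case, and a computation of residues based on Schl\"afli's formula in the Lobachevsky case, show that the volume is constant. Analytic continuation in one diagonal then makes this real constant purely imaginary.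
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be Euclidean space $\mathbb R^n$ or Lobachevsky (hyperbolic) space $\Lambda^n$. Let $K_n$ be the simplicial complex with vertices $a_1,\dots,a_n,b_1,\dots,b_n$ whose simplices are the vertex sets that contain no pair $\{a_k,b_k\}$. This is the boundary of the $n$-dimensional cross-polytope, a triangulated sphere of dimension $n-1$: $K_2$ is the quadrilateral $a_1a_2b_1b_2$ and $K_3$ is the octahedron. The $n$ pairs $\{a_k,b_k\}$ are the \emph{diagonals}; every other pair of vertices is an edge.

A \emph{cross-polytope} in $X$ is a map $P\colon K_n\to X$ whose restriction to each simplex is a geodesically linear map onto a non-degenerate simplex. It is \emph{embedded} if $P$ is injective and \emph{self-intersecting} otherwise. A \emph{flexible cross-polytope} is a continuous family $P_t$, $t\in[0,1]$, of cross-polytopes in $X$, called a \emph{flexion}, such that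
\begin{itemize}
\item[(i)] every edge length $|P_t(v)P_t(w)|$ is independent of $t$;
\item[(ii)] there are no isometries $A_t$ of $X$ with $P_t=A_t\circ P_0$ for all $t$.
\end{itemize}
It is \emph{embedded} if every $P_t$ is embedded, and \emph{self-intersecting} otherwise. The following problem is posed in~\cite{Gai}: prove or disprove that all flexible cross-polytopes in $\mathbb R^n$ and in $\Lambda^n$, $n\ge3$, are self-intersecting.

A count of parameters explains the bound on $n$. The $2n$ vertices have $2n^2$ coordinates, the isometry group of $X$ has dimension $n(n+1)/2$, and there are $2n(n-1)$ edges. The expected dimension of the space of cross-polytopes with given edge lengths, up to isometry, is therefore $n(3-n)/2$. It equals $1$ for $n=2$, where a rhombus flexes and stays embedded (Example~\ref{ex:rhombus}); it is $0$ for $n=3$ and negative for $n>3$. So for $n\ge3$ flexibility is a coincidence among the edge lengths, and one asks whether this coincidence is compatible with embeddedness. The evidence points both ways. It is known that for each $n\ge3$ there exist embedded flexible cross-polytopes in the open hemisphere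 $S^n_+$, and from this one might expect examples in the other two geometries. On the other hand, a flexible octahedron in $\mathbb R^3$ that is easy to write down (Example~\ref{ex:octahedron}) encloses zero volume, which an embedded octahedron cannot do; but there the vanishing comes from a symmetry and might be an accident.

It is not an accident. Injectivity is a global condition with no algebraic content, whereas flexibility is algebraic, and the bridge between them is the generalized oriented volume $V(P)$, defined in Section~\ref{sec:volume} for every cross-polytope and non-zero for embedded ones.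

\begin{theorem}\label{thm:main}
Let $n\ge3$ and $X=\mathbb R^n$ or $\Lambda^n$. If $P_t$ is a flexible cross-polytope in $X$, then $V(P_t)=0$ for every $t\in[0,1]$. Hence no $P_t$ is embedded.
\end{theorem}

In particular all flexible cross-polytopes in $\mathbb R^n$ and $\Lambda^n$, $n\ge3$, are self-intersecting. The proof yields the following complements. In part (b), $Z$ is the real algebraic set of all cross-polytopes with given edge lengths and a given position of $a_1,\dots,a_n$ (Section~\ref{sec:curve}), a Nash arc is a real-analytic semialgebraic arc, and $\varphi_F$ is the oriented dihedral angle at $F$ defined in Section~\ref{sec:dihedral}.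

\begin{theorem}\label{thm:complements}
Let $n\ge3$.
\begin{itemize}
\item[(a)] Let $P$ be a cross-polytope in $X$ with $V(P)\ne0$, for example an embedded one. Then $P$ has a neighborhood in the space of cross-polytopes in which every cross-polytope with the same edge lengths is congruent to $P$.
\item[(b)] Let $X=\Lambda^n$. Along every Nash arc in $Z$, and for each $k\in\{1,\dots,n\}$ separately, $\sum_F\operatorname{vol}_{n-2}(F)\,d\varphi_F=0$, where $F$ runs over the $2^{n-1}$ faces of codimension $2$ that contain neither $a_k$ nor $b_k$.
\item[(c)] The bound $n\ge3$ is sharp: embedded flexible cross-polytopes exist in $\mathbb R^2$ and in $\Lambda^2$.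
\end{itemize}
\end{theorem}

Section~\ref{sec:model} carries out the whole argument by hand for the octahedron in $\mathbb R^3$. Section~\ref{sec:curve} replaces a flexion by an algebraic arc and the arc by a compact Riemann surface. The volume is shown to be constant along the arc in Section~\ref{sec:euclid} for $\mathbb R^n$ and in Section~\ref{sec:lob} for $\Lambda^n$, and the constant is shown to be zero in Section~\ref{sec:zero}.

\section{Oriented volume}\label{sec:volume}

\subsection*{Conventions}
Let $\mathbb R^{n,1}$ be $\mathbb R^{n+1}$ with the form $\langle x,y\rangle=-x^0y^0+x^1y^1+\dots+x^ny^n$. Lobachevsky space is the upper sheet $\Lambda^n=\{x:\langle x,x\rangle=-1,\ x^0>0\}$, with the distance given by $\langle x,y\rangle=-\cosh|xy|$. Bilinear forms are extended to complex vectors $\mathbb C$-bilinearly; in the Euclidean case $|x|^2$ means $\langle x,x\rangle$. We write $\operatorname{Gram}(y_1,\dots,y_m)$ for the matrix $(\langle y_p,y_q\rangle)$, $\mathrm{i}$ for $\sqrt{-1}$, and $a_k,b_k$ also for the images of the vertices. Three facts are used throughout.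
\begin{itemize}
\item[(L1)] Real vectors $x,y$ with $\langle x,x\rangle=\langle y,y\rangle=-1$ lie on the same sheet of the hyperboloid if and only if $\langle x,y\rangle<0$. Indeed, $|x^0|$ and $|y^0|$ exceed the Euclidean norms of the spatial parts, so $\langle x,y\rangle$ has the sign of $-x^0y^0$.
\item[(L2)] If $L$ is the span of some points of $\Lambda^n$, then $L^\perp$ is positive definite, because the orthogonal complement of one point of $\Lambda^n$ already is. Hence $L\cap L^\perp=0$, the form on $L$ is Lorentzian, and the Gram determinant of a basis of $L$ is negative.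
\item[(L3)] $\det(x_0,\dots,x_n)^2=-\det\operatorname{Gram}(x_0,\dots,x_n)$ for $x_0,\dots,x_n\in\mathbb R^{n,1}$, since the matrix of the form has determinant $-1$.
\end{itemize}
The geodesically linear map of the standard simplex $\{s_p\ge0,\ \sum s_p=1\}$ onto the simplex $[x_0,\dots,x_d]$ sends $s$ to $y=\sum s_px_p$ in $\mathbb R^n$ and to $y/\sqrt{-\langle y,y\rangle}$ in $\Lambda^n$; the latter map is smooth because $-\langle y,y\rangle=\sum s_ps_q\cosh|x_px_q|\ge1$. The simplex is non-degenerate if its vertices are affinely independent in $\mathbb R^n$, respectively linearly independent in $\mathbb R^{n,1}$. By (L2) the second condition says that the Gram determinant of the vertices is non-zero. In both geometries, therefore, non-degeneracy depends only on the edge lengths.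

The \emph{signed volume} $\operatorname{vol}_{or}[x_0,\dots,x_n]$ is the volume of the simplex, taken with the sign of $\det(x_1-x_0,\dots,x_n-x_0)$ in $\mathbb R^n$ and of $\det(x_0,\dots,x_n)$ in $\Lambda^n$. It is the integral over the standard simplex of the pull-back of the volume form of $X$. We extend it linearly to \emph{chains}, that is, integer combinations of ordered tuples of points, with the boundary $\partial[x_0,\dots,x_d]=\sum_p(-1)^p[x_0,\dots,x_{p-1},x_{p+1},\dots,x_d]$.

\begin{lemma}\label{lem:cycle}
Let $d\ge1$ and let $\zeta$ be a $d$-chain in $\mathbb R^d$ or $\Lambda^d$ with $\partial\zeta=0$. Then $\operatorname{vol}_{or}\zeta=0$.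
\end{lemma}

\begin{proof}
For a point $o$ we have $\partial[o,\sigma]=\sigma-[o,\partial\sigma]$ for each tuple $\sigma$, so $\zeta=\partial[o,\zeta]$. It remains to see that the boundary of a $(d+2)$-tuple has signed volume $0$. This is Stokes' theorem for the geodesically linear map of the standard $(d+1)$-simplex: the pull-back of the volume form is closed.
\end{proof}

\subsection*{Definition of $V$}
A facet of $K_n$ is a tuple $v=(v_1,\dots,v_n)$ with $v_j\in\{a_j,b_j\}$. Put $\epsilon_j=1$ if $v_j=b_j$, $\epsilon_j=-1$ if $v_j=a_j$, and $\operatorname{sgn}(v)=\prod_j\epsilon_j$. The chain $\zeta_n=\sum_v\operatorname{sgn}(v)[v_1,\dots,v_n]$ is a cycle: after $v_j$ is omitted, the terms with $v_j=a_j$ and $v_j=b_j$ cancel. It contains every facet once, so it is the fundamental cycle of the sphere $K_n$. For a cross-polytope $P$ and a point $o\in X$ set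
\[
V(P)=\sum_v\operatorname{sgn}(v)\operatorname{vol}_{or}[o,v_1,\dots,v_n].
\]
For two points $o,o'$ the chain $[o,\zeta_n]-[o',\zeta_n]$ has boundary $\zeta_n-\zeta_n=0$, so by Lemma~\ref{lem:cycle} the number $V(P)$ does not depend on $o$. It depends continuously on the vertices and is invariant under orientation-preserving isometries.

\begin{lemma}\label{lem:embedded}
If $P$ is embedded, then $V(P)\ne0$.
\end{lemma}

\begin{proof}
The central projection $x\mapsto(x^1,\dots,x^n)/x^0$ maps $\Lambda^n$ onto the open unit ball, geodesic simplices onto Euclidean ones, and preserves the sign of $\operatorname{vol}_{or}$. So in both cases $X$ is a convex open subset of $\mathbb R^n$ with a volume measure $\mu$ of positive density. Choose $o$ off the hyperplanes of the facets, let $\sigma_v=[o,v_1,\dots,v_n]$, and let $\varepsilon_v=\pm1$ be the sign of its signed volume. Then $V(P)=\int w\,d\mu$, where $w=\sum_v\operatorname{sgn}(v)\,\varepsilon_v\,\mathbf 1_{\sigma_v}$.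

Let $x\in\mathbb R^n$ lie on the boundary of no $\sigma_v$, and consider the map $\Psi_x\colon K_n\to S^{n-1}$, $y\mapsto(P(y)-x)/|P(y)-x|$, with $K_n$ oriented by $\zeta_n$. The ray from $x$ pointing away from $o$ meets the facet $v$ exactly when $x\in\sigma_v$, and then in an interior point. There the local degree of $\Psi_x$ is $\operatorname{sgn}(v)$ times the sign of $\det(v_1-x,\dots,v_n-x)$, and this sign is $\varepsilon_v$ because $x$ and $o$ lie on the same side of the facet. Thus $w(x)=\deg\Psi_x$. The degree is locally constant on $\mathbb R^n\setminus P(K_n)$, and it vanishes on the unbounded component, since $\Psi_x$ is not surjective for distant $x$.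

Let $P$ be injective. By the Jordan--Brouwer theorem the complement of the embedded sphere $P(K_n)$ has exactly two components. Fix a facet $v$ and an interior point $y$ of it that lies on none of the finitely many hyperplanes through $o$ that contain the lateral faces of the $\sigma_{v'}$. By injectivity $y$ lies on no other facet. So near $y$ all $\mathbf 1_{\sigma_{v'}}$ with $v'\ne v$ are constant, while $\mathbf 1_{\sigma_v}$ jumps across the facet. Hence the degree takes two values that differ by $1$; one of them is the value $0$ on the unbounded component, and the other is $\pm1$ on the bounded one. So $|V(P)|$ is the volume of the bounded component.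
\end{proof}

\subsection*{Three formulas}
Let $K^{(k)}$ be the set of the $2^{n-1}$ faces $F=\{v_j\}_{j\ne k}$ of dimension $n-2$ that contain neither $a_k$ nor $b_k$, and put $\operatorname{sgn}(F)=\prod_{j\ne k}\epsilon_j$. An $(n-2)$-face of $K_n$ misses exactly one diagonal, so it lies in exactly one $K^{(k)}$. We write $\operatorname{vol}(F)$ for its $(n-2)$-dimensional volume. Taking $o=a_k$ kills the terms with $v_k=a_k$ and decomposes $V$ into simplices around the $k$th diagonal:
\begin{equation}\label{eq:around}
V=\sum_{F\in K^{(k)}}\operatorname{sgn}(F)\operatorname{vol}_{or}[a_k,v_1,\dots,v_{k-1},b_k,v_{k+1},\dots,v_n].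
\end{equation}
In $\mathbb R^n$ we have $n!\operatorname{vol}_{or}[o,v_1,\dots,v_n]=\det(v_1-o,\dots,v_n-o)$, and multilinearity gives
\begin{equation}\label{eq:detd}
n!\,V=\det(d_1,\dots,d_n),\qquad d_k=b_k-a_k .
\end{equation}
In $\Lambda^n$ we integrate $e^{\langle x,x\rangle}$ over the cone spanned by $x_0,\dots,x_n\in\Lambda^n$ in two ways. In the coordinates $x=\sum s_px_p$, $s_p\ge0$, Lebesgue measure is $|\det(x_0,\dots,x_n)|\,ds$. In polar coordinates $x=ru$, $u\in\Lambda^n$, the form becomes $-dr^2+r^2g_{\Lambda^n}$, so Lebesgue measure is $r^n\,dr\,d\operatorname{vol}(u)$, and $\langle x,x\rangle=-r^2$. With $G=\operatorname{Gram}(x_0,\dots,x_n)$ and $C_n^{-1}=\int_0^\infty r^ne^{-r^2}dr$ we obtain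
\begin{equation}\label{eq:gauss}
\operatorname{vol}_{or}[x_0,\dots,x_n]=C_n\det(x_0,\dots,x_n)\int_{\mathbb R_+^{n+1}}e^{s^TGs}\,ds .
\end{equation}

\section{Quadrilaterals and octahedra}\label{sec:model}

When the edges are fixed, the only distances between vertices that can change are the diagonals. We measure them by the \emph{diagonal functions}
\[
c_k=|a_k-b_k|^2\quad(X=\mathbb R^n),\qquad c_k=\langle a_k,b_k\rangle=-\cosh|a_kb_k|\quad(X=\Lambda^n).
\]
A quantity is called \emph{constant} if it depends only on the edge lengths.

\begin{example}[rhombus; proof of Theorem~\ref{thm:complements}(c)]\label{ex:rhombus}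
In $\mathbb R^2$ or $\Lambda^2$ let the segments $a_1b_1$ and $a_2b_2$ be perpendicular at their common midpoint, with half-lengths $p,q>0$. The four sides of $a_1a_2b_1b_2$ lie in the four quadrants cut out by the diagonals, so the quadrilateral is an embedded cross-polytope. Each side is the hypotenuse of a right triangle with legs $p,q$; its length is fixed if $p^2+q^2$, respectively $\cosh p\cosh q$, is fixed. Varying $p$ under this condition changes $|a_1b_1|$, so we get an embedded flexible cross-polytope. Along the flexion
\begin{equation}\label{eq:rhombus}
c_1+c_2=4(p^2+q^2)\ \text{ in }\mathbb R^2,\qquad (1-c_1)(1-c_2)=4\cosh^2p\,\cosh^2q\ \text{ in }\Lambda^2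
\end{equation}
are constant.
\end{example}

\begin{example}[a flexible octahedron]\label{ex:octahedron}
For $(\alpha,\beta)$ near $(1,1)$ put $\lambda_1=1-\alpha(\alpha-\beta)$, $\lambda_2=1+\beta(\alpha-\beta)$, $\lambda_3=3-\alpha\beta$, and consider the plane curve $\lambda_1\lambda_2\lambda_3=\lambda_1+\lambda_2$. It passes through $(1,1)$, where $\lambda=(1,1,2)$ and the differential of $\lambda_1\lambda_2\lambda_3-\lambda_1-\lambda_2$ is $d\lambda_1+d\lambda_2+d\lambda_3=-d\alpha-d\beta$. So the curve is smooth there with tangent $(1,-1)$, along which $d\lambda_1=-d\alpha+d\beta\ne0$. For a point of the curve let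
\[
y_1=(\lambda_1^{1/2},0),\qquad y_2=(0,\lambda_2^{1/2}),\qquad y_3=(\lambda_1^{-1/2},\lambda_2^{-1/2}),
\]
so that $|y_k|^2=\lambda_k$, $\langle y_1,y_2\rangle=0$ and $\langle y_1,y_3\rangle=\langle y_2,y_3\rangle=1$. Put $a_k=(y_k,\eta_k)$, $b_k=(-y_k,\eta_k)$ in $\mathbb R^3$ with heights $\eta=(\alpha,\beta,0)$. The squared edge lengths between the $j$th and the $k$th diagonal are $\lambda_j+\lambda_k+(\eta_j-\eta_k)^2\mp2\langle y_j,y_k\rangle$, and
\[
\lambda_1+\lambda_2+(\alpha-\beta)^2=2,\qquad\lambda_1+\lambda_3+\alpha^2=4,\qquad\lambda_2+\lambda_3+\beta^2=4 .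
\]
So all edges are constant, while $c_1=4\lambda_1$ varies. At $(1,1)$ each facet has two distinct vertices at height $1$ and one at height $0$, so the facets are non-degenerate. The three vectors $d_k$ are horizontal, and $V=0$ by~\eqref{eq:detd}.
\end{example}

We now show, with no symmetry assumed, why $V=0$ for every flexible octahedron in $\mathbb R^3$. We borrow one construction from Section~\ref{sec:curve}: the octahedron moves along an analytic arc in a compact Riemann surface $\Gamma$, the coordinates of the vertices are meromorphic functions on $\Gamma$, and every polynomial identity between them that holds on the arc holds on $\Gamma$. The gain is compactness: a meromorphic function on $\Gamma$ without poles is constant. The calculations rest on three identities for points $a,b,a',b'$ of any $\mathbb R^n$. With $d=b-a$, $d'=b'-a'$, $u=a+b$, $u'=a'+b'$,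
\begin{align}
2\langle d,d'\rangle&=|b-a'|^2+|a-b'|^2-|b-b'|^2-|a-a'|^2,\label{eq:id1}\\
2\langle u-u',d\rangle&=|b-a'|^2-|a-a'|^2+|b-b'|^2-|a-b'|^2,\label{eq:id2}\\
|u-u'|^2+|d|^2+|d'|^2&=|a-a'|^2+|a-b'|^2+|b-a'|^2+|b-b'|^2.\label{eq:id3}
\end{align}
On the right of~\eqref{eq:id1} the squared norms of the points cancel and the mixed products add up to $2\langle d,d'\rangle$. Identity~\eqref{eq:id2} is the sum of $\langle a+b-2x,b-a\rangle=|b-x|^2-|a-x|^2$ for $x=a'$ and $x=b'$. Both sides of~\eqref{eq:id3} equal $2(|a|^2+|b|^2+|a'|^2+|b'|^2)-2\langle u,u'\rangle$. Below, $*$ marks a constant, and $u_k=a_k+b_k$.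

\medskip\noindent\emph{Step 1: two diagonals have no common pole.}
Four vectors in $\mathbb R^3$ have zero Gram determinant. For $a_1-a_3$, $b_1-a_3$, $a_2-a_3$, $b_2-a_3$ this reads
\[
\det\begin{pmatrix}*&\sigma_1&*&*\\ \sigma_1&*&*&*\\ *&*&*&\sigma_2\\ *&*&\sigma_2&*\end{pmatrix}=0,\qquad\sigma_j=*-\tfrac12c_j .
\]
The left side is $\sigma_1^2\sigma_2^2$ plus monomials that divide it properly. At a common pole of $c_1$ and $c_2$, division by $\sigma_1^2\sigma_2^2$ would give $1=0$.

\medskip\noindent\emph{Step 2: the volume is constant.}
By \eqref{eq:detd} and~\eqref{eq:id1}, $W=(6V)^2$ is the determinant of the matrix with diagonal $c_1,c_2,c_3$ and constant entries elsewhere. It is of degree $1$ in $c_1$, so it might have a pole where $c_1$ has one. A second relation excludes this. For the vectors $d_1,d_2,d_3,u_1-u_2$, identities \eqref{eq:id1}--\eqref{eq:id3} give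
\[
\det\begin{pmatrix}c_1&*&*&*\\ *&c_2&*&*\\ *&*&c_3&*\\ *&*&*&*-c_1-c_2\end{pmatrix}=0 .
\]
Thus $(*-c_1-c_2)\,W$ is a polynomial of degree at most $1$ in each $c_k$. At a pole of $c_1$ the functions $c_2,c_3$ are finite by Step~1, and division by $c_1$ shows that $W$ is bounded. The same holds at the poles of $c_2$ and $c_3$. So $W$ has no poles, and $V$ is a constant $V_0$ on the arc.

\medskip\noindent\emph{Step 3: the constant is zero.}
Suppose that $c=c_3$ varies. By~\eqref{eq:around}, $V$ is the signed sum of the volumes of four tetrahedra $a_3b_3F$, where $F$ is a side, of length $l_F$, of the quadrilateral $a_1a_2b_1b_2$. The rigid triangles $a_3F$ and $b_3F$ are hinged along $F$. If $r,r'$ are their heights over $F$ and $\varphi$ is the angle between them, then $c=A_F-B_F\cos\varphi$ with constants $A_F$ and $B_F=2rr'$, and the volume is $\frac16l_Frr'|\sin\varphi|$. Hence, for $c$ in some interval and with fixed signs,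
\[
6V_0=\sum_F\pm\tfrac12\,l_F\sqrt{B_F^2-(c-A_F)^2}.
\]
This is an identity between analytic functions of the single variable $c$, in which the octahedron no longer appears. Continue it through the upper half-plane to real $c<\min_F(A_F-B_F)$. There each root is purely imaginary, so the real number $V_0$ is $0$.

\medskip
Dividing the continued identity by $|c|$ and letting $c\to-\infty$ gives $\sum_F\pm l_F=0$, the relation that holds when the quadrilateral $a_1a_2b_1b_2$ is folded onto a line. In $\Lambda^n$ this folding will take place on the Riemann surface, at the poles of the diagonal, and will replace Step~2.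

\section{The configuration space and the complex curve}\label{sec:curve}

From now on $n\ge3$, and the edge lengths are those of a given cross-polytope in $X$. For a set $F$ of vertices let $\langle F\rangle$ be its linear span in $\mathbb R^{n,1}$ if $X=\Lambda^n$ and its affine span if $X=\mathbb R^n$.

\begin{lemma}\label{lem:proj}
Let $F$ and $F\cup\{v\}$ be simplices of $K_n$, $v\notin F$. Write $v=v'+v''$ with $v'\in\langle F\rangle$ and $v''\perp\langle F\rangle$. Then $v'$ is a linear, respectively affine, combination of the vertices of $F$ with constant coefficients, and $\langle v'',v''\rangle$ is a positive constant.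
\end{lemma}

\begin{proof}
In $\Lambda^n$ the coefficients of $v'$ solve a linear system with the invertible constant matrix $\operatorname{Gram}(F)$ and the constant right sides $\langle v,w\rangle$, $w\in F$; then $\langle v'',v''\rangle=-1-\langle v',v'\rangle$ is constant. It is positive by (L2), since $v''\ne0$ by the non-degeneracy of $F\cup\{v\}$. In $\mathbb R^n$ the same argument applies to the vectors $w-w_0$, $v-w_0$ for a fixed $w_0\in F$, because $2\langle x-w_0,y-w_0\rangle=|x-w_0|^2+|y-w_0|^2-|x-y|^2$.
\end{proof}

\subsection*{Normal form}
To remove the isometries we fix the position of the facet $[a_1,\dots,a_n]$. Let $H=\langle a_1,\dots,a_n\rangle$, let $m$ be a unit normal of $H$, and let $F_k=\{a_j:j\ne k\}$. By Lemma~\ref{lem:proj}, the component of $a_k$ orthogonal to $\langle F_k\rangle$ is $h_k\nu_k$ with $h_k>0$ and a unit vector $\nu_k\perp m$. The vectors orthogonal to $\langle F_k\rangle$ form the positive definite plane with orthonormal basis $\nu_k,m$. The vertex $b_k$ can only rotate about $\langle F_k\rangle$: by Lemma~\ref{lem:proj},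
\begin{equation}\label{eq:normal}
b_k=p_k+r_k(x_k\nu_k+y_km),\qquad x_k^2+y_k^2=1,
\end{equation}
with fixed $p_k\in\langle F_k\rangle$ and $r_k>0$. The \emph{configuration space} $Z\subset\mathbb R^{2n}$ is the real algebraic set of all $(x_k,y_k)_{k=1}^n$ with $x_k^2+y_k^2=1$ for which $|b_j-b_k|^2$ in $\mathbb R^n$, respectively $\langle b_j,b_k\rangle$ in $\Lambda^n$, has the prescribed value for all $j\ne k$. Every point of $Z$ is a cross-polytope with the prescribed edge lengths: in $\Lambda^n$ the vector $b_k$ satisfies $\langle b_k,b_k\rangle=-1$ and $\langle b_k,a_j\rangle<0$ for $j\ne k$, so it lies on the upper sheet by (L1), and in both geometries non-degeneracy follows from the edge lengths.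

Let $a_k'$ be the projection of $a_k$ to $\langle F_k\rangle$, so $a_k=a_k'+h_k\nu_k$. From~\eqref{eq:normal},
\begin{equation}\label{eq:ck}
c_k=\langle a_k',p_k\rangle+r_kh_kx_k\ \text{ in }\Lambda^n,\qquad c_k=|a_k'-p_k|^2+h_k^2+r_k^2-2r_kh_kx_k\ \text{ in }\mathbb R^n .
\end{equation}

For a cross-polytope $Q$ with the prescribed edge lengths there is a unique orientation-preserving isometry $A_Q$ that takes each $Q(a_j)$ to the fixed point $a_j$, and it depends continuously on $Q$. In $\Lambda^n$ it is the linear map that takes the basis $Q(a_1),\dots,Q(a_n),m_Q$ to $a_1,\dots,a_n,m$, where $m_Q$ is the unit normal for which the two bases have the same orientation. In $\mathbb R^n$ it is the affine map that takes $Q(a_1),\dots,Q(a_n),Q(a_1)+m_Q$ to $a_1,\dots,a_n,a_1+m$, with $m_Q$ chosen likewise. Then $A_QQ\in Z$ and $V(A_QQ)=V(Q)$.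

\subsection*{Reduction to Nash arcs}
A flexion is only continuous, and we need an arc that lies on an algebraic curve. A \emph{Nash arc} is a real-analytic map $\gamma$ of an open interval $I$ to $\mathbb R^N$ whose graph is semialgebraic, that is, a finite union of sets defined by polynomial equations and strict inequalities. The Nash curve selection lemma \cite[Prop.~8.1.13]{BCR} states: if $S\subset\mathbb R^N$ is semialgebraic and $q$ lies in its closure, then there is a Nash arc $\gamma\colon(-1,1)\to\mathbb R^N$ with $\gamma(0)=q$ and $\gamma((0,1))\subset S$. The rest of the paper proves the following statement.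

\begin{proposition}\label{prop:arc}
If $\gamma\colon I\to Z$ is a non-constant Nash arc, then $V(\gamma(s))=0$ for all $s\in I$.
\end{proposition}

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:complements}(a), given Proposition~\ref{prop:arc}]
First, $V(q)=0$ for every non-isolated point $q$ of $Z$. Indeed, the selection lemma for $S=Z\setminus\{q\}$ gives an arc $\gamma$ whose restriction to $(0,1)$ lies in $Z$, avoids $q$ and tends to $q$, hence is non-constant. So $V=0$ on $\gamma((0,1))$, and $V(q)=0$ by continuity.

Let $P_t$ be a flexion, $A_t=A_{P_t}$ and $q_t=A_tP_t$. The continuous path $q_t$ in $Z$ is non-constant, since otherwise $P_t=A_t^{-1}A_0P_0$, contrary to (ii). Fix $t^*$. The closed set $\{t:q_t=q_{t^*}\}$ is neither empty nor all of $[0,1]$, so it is not open, and one of its points is a limit of parameters $t$ with $q_t\ne q_{t^*}$. Thus $q_{t^*}$ is non-isolated, and $V(P_{t^*})=V(q_{t^*})=0$. By Lemma~\ref{lem:embedded}, $P_{t^*}$ is not embedded.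

Let $V(P)\ne0$ and build $Z$ from the edge lengths of $P$. Then $q=A_PP$ is isolated in $Z$. As $A_QQ\in Z$ depends continuously on $Q$, we have $A_QQ=A_PP$ for all $Q$ close to $P$ with the same edge lengths, and such $Q$ are congruent to $P$.
\end{proof}

\subsection*{Complexification}
Fix a non-constant Nash arc $\gamma\colon I\to Z$. Let $\mathfrak p$ be the ideal of complex polynomials in the $x_k,y_k$ that vanish on $\gamma(I)$, and let $Y\subset\mathbb C^{2n}$ be its zero set. The ideal $\mathfrak p$ is prime, because analytic functions on an interval have no zero divisors. Each coordinate $f(s)$ of $\gamma$ is algebraic over $\mathbb C(s)$: its graph is a semialgebraic subset of the plane with empty interior, so each non-empty piece of it is defined with a non-trivial equation, and the product of these equations vanishes on the graph. Some coordinate is non-constant, hence transcendental over $\mathbb C$. So the function field of $Y$ has transcendence degree $1$, and $Y$ is an irreducible curve.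

Recall that such a curve has finitely many singular points and a smooth projective model: a compact Riemann surface $\Gamma$, a finite set of \emph{ends} with complement $\Gamma^0$, and a holomorphic surjection $\Gamma^0\to Y$, biholomorphic over the smooth points of $Y$, under which polynomials become meromorphic functions on $\Gamma$ that are holomorphic on $\Gamma^0$. By the definition of $Y$, a polynomial identity that holds on the arc holds on $\Gamma$; conversely, a polynomial that is constant on $\Gamma$ is constant on the arc. The non-constant analytic map $\gamma$ takes each value on a discrete set, so outside a discrete subset of $I$ it lifts to an analytic path in $\Gamma^0$. The vertices $b_k$ are now vector-valued meromorphic functions on $\Gamma$. We write $\operatorname{ord}_ef$ for the order of vanishing of $f$ at $e\in\Gamma$, negative at a pole.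

\begin{lemma}\label{lem:onepole}
For $j\ne k$ the functions $c_j$ and $c_k$ have no common pole on $\Gamma$. At a pole of $c_k$ all $b_j$, $j\ne k$, are finite.
\end{lemma}

\begin{proof}
Let $R=\{a_l:l\ne j,k\}$. In $\Lambda^n$ take the $n+2$ vectors $a_j,b_j,a_k,b_k$ and $a_l\in R$ of $\mathbb R^{n,1}$. Their Gram determinant vanishes on the arc, hence on $\Gamma$. All entries of the matrix are constant, except two entries $c_j$ and two entries $c_k$, placed as in Step~1 of Section~\ref{sec:model}. The determinant has degree at most $2$ in each of $c_j,c_k$. The monomial $c_j^2c_k^2$ comes from the permutations that transpose $a_j,b_j$ and transpose $a_k,b_k$, so its coefficient is $\det\operatorname{Gram}(R)\ne0$. At a common pole, division by $c_j^2c_k^2$ would give $\det\operatorname{Gram}(R)=0$.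

In $\mathbb R^n$ choose $w_0\in R$, which is possible because $n\ge3$, and take the $n+1$ vectors $v-w_0$ with $v\in\{a_j,b_j,a_k,b_k\}\cup(R\setminus\{w_0\})$. All these $v$ are joined to $w_0$ by edges, so the non-constant entries are $*-\frac12c_j$ and $*-\frac12c_k$, and the coefficient of $c_j^2c_k^2$ is $\frac1{16}\det\operatorname{Gram}(w-w_0)_{w\in R\setminus\{w_0\}}\ne0$ (for $n=3$ the empty determinant is $1$). The conclusion is the same.

If $c_j$ is finite at a point, then so is $x_j$ by~\eqref{eq:ck}, so is $y_j$ because $y_j^2=1-x_j^2$, and so is $b_j$ by~\eqref{eq:normal}.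
\end{proof}

\section{The volume is constant: Euclidean space}\label{sec:euclid}

\begin{proposition}\label{prop:euclid}
For $X=\mathbb R^n$ the function $V$ is constant along $\gamma$.
\end{proposition}

\begin{proof}
Let $D=\operatorname{Gram}(d_1,\dots,d_n)$ and $W=\det D$; on the arc $W=(n!\,V)^2$ by~\eqref{eq:detd}. The diagonal of $D$ is $(c_1,\dots,c_n)$ and the other entries are constant by~\eqref{eq:id1}, so $W$ is holomorphic wherever all $c_l$ are.

Let $e$ be a pole of $c_k$ and fix $j\ne k$. The numbers $g_l=\langle u_k-u_j,d_l\rangle$ are constant: for $l=k$ and $l=j$ by~\eqref{eq:id2}, and for $l\ne j,k$ because $g_l=\langle u_l-u_j,d_l\rangle-\langle u_l-u_k,d_l\rangle$. By~\eqref{eq:id3}, $|u_k-u_j|^2=\theta-c_j-c_k$ with a constant $\theta$. The Gram determinant of the $n+1$ vectors $d_1,\dots,d_n,u_k-u_j$ vanishes. Expanding it along the last row and the last column, we get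
\[
(\theta-c_j-c_k)\,W=g^T\operatorname{adj}(D)\,g ,
\]
where $\operatorname{adj}(D)$ is the matrix of cofactors. As $c_k$ occupies a single entry of $D$, the cofactors have degree at most $1$ in $c_k$, and by Lemma~\ref{lem:onepole} all other $c_l$ are finite at $e$. So near $e$ the right side is $O(|c_k|)$ and the left side is $-c_k(1+o(1))W$. Hence $W$ is bounded near $e$.

Thus $W$ is holomorphic on the compact surface $\Gamma$, hence constant. The continuous function $V$ has constant square on the interval $I$, so it is constant.
\end{proof}

\section{The volume is constant: Lobachevsky space}\label{sec:lob}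

Let $X=\Lambda^n$. The volume is now given by the integral~\eqref{eq:gauss}, not by a polynomial, and there is no meromorphic function on $\Gamma$ whose poles we could count. The differential of the volume is better: by Schl\"afli's formula it is a combination, with constant real coefficients, of the differentials $d\varphi=dz/(\mathrm{i}z)$ of the dihedral angles, and $z=e^{\mathrm{i}\varphi}$ is meromorphic on $\Gamma$. Such a combination has simple poles at most and, away from them, real periods. If its residues vanish it must be zero.

\subsection{Dihedral angles as meromorphic functions}\label{sec:dihedral}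
Let $F=\{v_j\}_{j\ne k}\in K^{(k)}$. For vectors $\zeta,\eta$ put
\[
\Delta_F(\zeta,\eta)=\det(\zeta,v_1,\dots,v_{k-1},\eta,v_{k+1},\dots,v_n).
\]
This form is bilinear and alternating, and it does not change if vectors of $\langle F\rangle$ are added to $\zeta$ or $\eta$. At a point of $Z$ let $N_F=\langle F\rangle^\perp$, a positive definite plane, and let $D_F=\sqrt{-\det\operatorname{Gram}(F)}$, a positive constant by (L2). By (L3), $\Delta_F(\zeta,\eta)=\pm D_F$ for orthonormal $\zeta,\eta\in N_F$. Orient $N_F$ so that $(\zeta,\eta)$ is positive if and only if $\operatorname{sgn}(F)\Delta_F(\zeta,\eta)>0$.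

By Lemma~\ref{lem:proj} the components of $a_k,b_k$ in $N_F$ are $r_Fe^a$, $r'_Fe^b$ with unit vectors $e^a,e^b$ and constants $r_F,r_F'>0$, and the product $A_F$ of their components in $\langle F\rangle$ is constant. The \emph{oriented dihedral angle} $\varphi_F\in\mathbb R/2\pi\mathbb Z$ is the oriented angle from $e^a$ to $e^b$; it is the angle at $F$ between the two facets that contain $F$. Put $B_F=r_Fr_F'$ and $M_F=\Delta_F(a_k,b_k)$. Writing $e^b=\cos\varphi_F\,e^a+\sin\varphi_F\,e^\perp$ with $(e^a,e^\perp)$ a positive orthonormal basis, we find
\[
c_k=A_F+B_F\cos\varphi_F,\qquad\operatorname{sgn}(F)M_F=B_FD_F\sin\varphi_F,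
\]
and therefore
\begin{equation}\label{eq:MF}
M_F^2=D_F^2\bigl(B_F^2-(c_k-A_F)^2\bigr).
\end{equation}
The functions
\[
x_F=\frac{c_k-A_F}{B_F},\qquad y_F=\frac{\operatorname{sgn}(F)M_F}{B_FD_F},\qquad z_F=x_F+\mathrm{i}y_F
\]
are polynomials in the coordinates of $Z$, and $z_F=e^{\mathrm{i}\varphi_F}$ on $Z$. They are meromorphic on $\Gamma$, where $x_F^2+y_F^2=1$ and so $z_F^{-1}=x_F-\mathrm{i}y_F$. Since $2x_F=z_F+z_F^{-1}$, the zeros and poles of $z_F$ together are exactly the poles of $c_k$.

\subsection{Schl\"afli's formula for the oriented volume}
Schl\"afli's formula states that for a smooth family of non-degenerate simplices $[x_0,\dots,x_n]$ in $\Lambda^n$,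
\[
d\operatorname{vol}=-\frac1{n-1}\sum_{p<q}\operatorname{vol}_{n-2}(G_{pq})\,d\theta_{pq},
\]
where $G_{pq}$ is the face opposite to the edge $x_px_q$ and $\theta_{pq}\in(0,\pi)$ is the dihedral angle at $G_{pq}$, that is, the angle between the projections of $x_p$ and $x_q$ to the plane $\langle G_{pq}\rangle^\perp$. We sum this formula over a cone decomposition; the faces that contain the apex have non-constant volumes, and we must see that they drop out.

\begin{lemma}\label{lem:schlafli}
Along $\gamma$, $dV=-\frac1{n-1}\sum_F\operatorname{vol}(F)\,d\varphi_F$, the sum over all $(n-2)$-faces $F$ of $K_n$.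
\end{lemma}

\begin{proof}
We first give the formula a sign. Number the places in $\det(x_0,\dots,x_n)$ by $0,\dots,n$. Orient $\langle G_{pq}\rangle^\perp$ so that $(\zeta,\eta)$ is positive if and only if the determinant with $\zeta$ in place $p$ and $\eta$ in place $q$ is positive, and let $\psi_{pq}\in(-\pi,\pi)$ be the oriented angle from the projection of $x_p$ to that of $x_q$. Replacing $x_p,x_q$ by their projections does not change the determinant, so $\psi_{pq}$ is $\theta_{pq}$ times the sign of $\det(x_0,\dots,x_n)$. This sign is constant in the family, and multiplication by it gives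
\begin{equation}\label{eq:orschlafli}
d\operatorname{vol}_{or}[x_0,\dots,x_n]=-\frac1{n-1}\sum_{p<q}\operatorname{vol}_{n-2}(G_{pq})\,d\psi_{pq}.
\end{equation}
Fix $s_0\in I$ and a point $o$ off the hyperplanes of the facets of $\gamma(s_0)$. Near $s_0$ all simplices $[o,v_1,\dots,v_n]$ are non-degenerate. Apply~\eqref{eq:orschlafli} with $x_0=o$, $x_j=v_j$, multiply by $\operatorname{sgn}(v)$ and sum over $v$.

\emph{Terms with $p=0$, $q=k$.} Here $G_{pq}=F\in K^{(k)}$. Each $F$ occurs for two facets: with $v_k=b_k$ and $\operatorname{sgn}(v)=\operatorname{sgn}(F)$, and with $v_k=a_k$ and $\operatorname{sgn}(v)=-\operatorname{sgn}(F)$. In both, $N_F$ carries the orientation $O$ given by the sign of $\Delta_F$, which is $\operatorname{sgn}(F)$ times the orientation that defines $\varphi_F$. With $e^o$ the direction of the projection of $o$, the coefficient of $-\frac1{n-1}\operatorname{vol}(F)$ is the differential of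
\[
\operatorname{sgn}(F)\bigl(\angle_O(e^o,e^b)-\angle_O(e^o,e^a)\bigr)\equiv\operatorname{sgn}(F)\angle_O(e^a,e^b)\equiv\varphi_F\pmod{2\pi}.
\]

\emph{Terms with $1\le p=j<q=k$.} Here $G_{pq}$ has the vertices $o$ and $v_l$, $l\ne j,k$. It occurs for the four choices of $v_j,v_k$, with the same volume and the same oriented normal plane, and $\operatorname{sgn}(v)=\pm\epsilon_j\epsilon_k$ with a common sign $\pm$. Let $\vartheta(w)\in\mathbb R/2\pi\mathbb Z$ be the polar angle of the projection of $w$ to this plane, so that $\psi_{jk}\equiv\vartheta(v_k)-\vartheta(v_j)$. Then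
\[
\sum_{v_j,v_k}\epsilon_j\epsilon_k\,\psi_{jk}\equiv\sum_{v_j,v_k}\epsilon_j\epsilon_k\bigl(\vartheta(v_k)-\vartheta(v_j)\bigr)\equiv0\pmod{2\pi},
\]
because each $\vartheta(w)$ appears twice, with opposite signs. The left side is continuous with values in $2\pi\mathbb Z$, so its differential is $0$.
\end{proof}

\subsection{Folding at a pole of a diagonal}
The residue of $dz_F/z_F$ at $e$ is $\operatorname{ord}_ez_F$, and we have to decide, at each pole $e$ of $c_k$, which of the $z_F$ with $F\in K^{(k)}$ vanish and which become infinite. For this we describe the limit position of the vertices.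

Put $z_k=x_k+\mathrm{i}y_k$, so $z_k^{-1}=x_k-\mathrm{i}y_k$ and~\eqref{eq:normal} becomes
\begin{equation}\label{eq:bz}
b_k=p_k+\tfrac{r_k}2\bigl(z_k(\nu_k-\mathrm{i}m)+z_k^{-1}(\nu_k+\mathrm{i}m)\bigr).
\end{equation}
Let $e$ be a pole of $c_k$, of order $\mu$. By~\eqref{eq:ck}, $z_k+z_k^{-1}$ has a pole of order $\mu$, so $T=z_k^\delta$ has a pole of order $\mu$ for one $\delta\in\{1,-1\}$. With $\xi=\nu_k-\delta\mathrm{i}m$ we have $b_k/T\to\frac{r_k}2\xi$ at $e$, and $\langle\xi,\xi\rangle=0$: the vertex $b_k$ escapes in an isotropic direction. Let $E=\langle F_k\rangle$, a Lorentzian space of dimension $n-1$ with $E^\perp$ spanned by $\nu_k,m$, and let $L=E\cap\Lambda^n$, a Lobachevsky space of dimension $n-2$. The other vertices keep constant products with $b_k$, which forces them into $\xi^\perp$; modulo $\xi$ this space is the complexification $E_{\mathbb C}$. The point of the next lemma is that the images are real.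

\begin{lemma}\label{lem:fold}
For each vertex $v\in\{a_j,b_j:j\ne k\}$ there are a point $\hat v\in L$ and a number $t_v\in\mathbb C$ with $v(e)=\hat v+t_v\xi$. For each edge $vw$ between such vertices, $|\hat v\hat w|$ is the prescribed length of $vw$.
\end{lemma}

\begin{proof}
For $v=a_j$ take $\hat a_j=a_j$. Let $v=b_j$; it is finite at $e$ by Lemma~\ref{lem:onepole}. Dividing the constant $\langle b_k,b_j\rangle$ by $T$, we get $\langle\xi,b_j(e)\rangle=0$. The space $E_{\mathbb C}\oplus\mathbb C\xi$ is orthogonal to $\xi$ and has dimension $n$, so it equals $\xi^\perp$, and $b_j(e)=\hat b_j+t\xi$ with $\hat b_j\in E_{\mathbb C}$. Since $\xi$ is isotropic and orthogonal to $E_{\mathbb C}$, we have $\langle\hat v,\hat w\rangle=\langle v(e),w(e)\rangle$ for all the vertices in question. Thus $\langle\hat b_j,\hat b_j\rangle=-1$, and $\langle\hat v,\hat w\rangle$ has the prescribed value for each edge $vw$.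

It remains to show that $\hat b_j\in L$. The set $R=\{a_l:l\ne j,k\}$ is non-empty because $n\ge3$. The span $\langle R\rangle$ has codimension $1$ in $E$, and by (L2) its orthogonal complement in $E$ is spanned by a real vector $\mathbf n$ with $\langle\mathbf n,\mathbf n\rangle=1$. Write $\hat b_j=p+\tau\mathbf n$ with $p\in\langle R\rangle_{\mathbb C}$, $\tau\in\mathbb C$. The vector $p$ is determined by the products $\langle\hat b_j,a_l\rangle$, $a_l\in R$, which are the prescribed ones. So $p$ coincides with the projection of $b_j$ to $\langle R\rangle$ at any point of $Z$; in particular it is real, and $\tau^2=-1-\langle p,p\rangle$ is the positive constant of Lemma~\ref{lem:proj} for the simplex $R\cup\{b_j\}$. Hence $\tau\in\mathbb R$ and $\hat b_j\in E$. Finally $\langle\hat b_j,a_l\rangle<0$ for $a_l\in R$, so $\hat b_j$ lies on the upper sheet by (L1).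
\end{proof}

So the $(n-2)$-dimensional sphere formed by the faces $F\in K^{(k)}$ is folded flat into $L$, each $F$ going to a congruent simplex $\hat F$. For $n=3$ a quadrilateral is folded onto a line, and its sides, taken with the signs of their directions on the line, add up to zero. These signs turn out to decide between zeros and poles.

\begin{lemma}\label{lem:residue}
For every $k$ and every pole $e$ of $c_k$, $\sum_{F\in K^{(k)}}\operatorname{vol}(F)\operatorname{ord}_ez_F=0$.
\end{lemma}

\begin{proof}
Let $\Delta_{\hat F}$ be defined as $\Delta_F$, with $\hat v_j$ in place of $v_j$, and let $\lambda(F)=\Delta_{\hat F}(\nu_k,m)$. As a function of the $n-1$ vectors $\hat v_j\in E$ this is a non-zero alternating form, so it orients $E$ and $L$, and the signed volume of $\hat F$ in $L$ is $\operatorname{sign}\lambda(F)\operatorname{vol}(F)$. By (L3), $\lambda(F)^2=-\det\operatorname{Gram}(\hat F)=D_F^2$. The chain $\sum_F\operatorname{sgn}(F)[\hat v_j]_{j\ne k}$ is a cycle for the same reason as $\zeta_n$, of dimension $n-2\ge1$. Lemma~\ref{lem:cycle} in $L$ gives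
\begin{equation}\label{eq:folded}
\sum_{F\in K^{(k)}}\tau_F\operatorname{vol}(F)=0,\qquad\tau_F=\operatorname{sgn}(F)\operatorname{sign}\lambda(F)\in\{1,-1\}.
\end{equation}

We compute the leading terms at $e$. Since $a_k=a_k'+h_k\nu_k$ with $a_k'\in E$, we have $\langle a_k,\xi\rangle=h_k$, and
\[
\frac{x_F}T\to\frac1{B_F}\cdot\frac{r_k}2\langle a_k,\xi\rangle=\rho_F,\qquad\rho_F=\frac{r_kh_k}{2B_F}>0 .
\]
Next, $M_F/T\to\frac{r_k}2\det(a_k,v_1(e),\dots,\xi,\dots,v_n(e))$ with $\xi$ in place $k$. The multiples of $\xi$ in the $v_j(e)$ do not contribute, so the determinant is $\Delta_{\hat F}(a_k,\xi)$. The vertices of $\hat F$ span $E$, so $a_k'$ does not contribute either, and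
\[
\frac{M_F}T\to\frac{r_kh_k}2\,\Delta_{\hat F}(\nu_k,\nu_k-\delta\mathrm{i}m)=-\delta\mathrm{i}\,\frac{r_kh_k}2\,\lambda(F).
\]
As $|\lambda(F)|=D_F$, this gives $\mathrm{i}y_F/T\to\rho_F\,\delta\tau_F$, and
\[
\frac{z_F}T\to\rho_F(1+\delta\tau_F),\qquad\frac{z_F^{-1}}T\to\rho_F(1-\delta\tau_F).
\]
If $\delta\tau_F=1$, then $z_F$ has a pole of order $\mu$; if $\delta\tau_F=-1$, then $z_F^{-1}$ has one. In both cases $\operatorname{ord}_ez_F=-\mu\delta\tau_F$, and the lemma follows from~\eqref{eq:folded}.
\end{proof}

\subsection{The differentials vanish}

\begin{proposition}\label{prop:lob}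
For $X=\Lambda^n$ and each $k$, $\sum_{F\in K^{(k)}}\operatorname{vol}(F)\,d\varphi_F=0$ along $\gamma$. The function $V$ is constant along $\gamma$.
\end{proposition}

\begin{proof}
Consider the meromorphic differential
\[
\omega_k=\sum_{F\in K^{(k)}}\operatorname{vol}(F)\,\frac{dz_F}{\mathrm{i}z_F}
\]
on $\Gamma$. Its poles are at most simple and lie at poles of $c_k$, where the residues vanish by Lemma~\ref{lem:residue}. So $\omega_k$ is holomorphic. Every loop on $\Gamma$ can be moved off the finite set of poles of $c_k$ without change of the period, and there $\oint dz_F/(\mathrm{i}z_F)\in2\pi\mathbb Z$. So all periods of $\omega_k$ are real, and $\operatorname{Im}\int\omega_k$ is a single-valued harmonic function on the compact surface $\Gamma$. By the maximum principle it is constant. A local primitive of $\omega_k$ is then a holomorphic function with constant imaginary part, hence constant, and $\omega_k=0$.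

Pull $\omega_k$ back by the lift of $\gamma$, on which $z_F=e^{\mathrm{i}\varphi_F}$. This gives the first claim outside a discrete subset of $I$, and everywhere by continuity, since $d\varphi_F=dz_F/(\mathrm{i}z_F)$ is analytic on $I$. Summing over $k$ and applying Lemma~\ref{lem:schlafli}, we get $dV=0$.
\end{proof}

This proves Theorem~\ref{thm:complements}(b), which is trivial for constant arcs.

\section{The constant is zero}\label{sec:zero}

By Propositions \ref{prop:euclid} and~\ref{prop:lob}, $V=V_0\in\mathbb R$ on the arc. To find $V_0$ we cannot deform the cross-polytope to a flat position, since the real arc may be short. Instead we use the decomposition~\eqref{eq:around}: each simplex in it has all edges constant except $a_kb_k$, so up to sign its volume is a function of the one variable $c_k$. Let $\Pi=\{c\in\mathbb C:\operatorname{Re}c<0\}$ for $X=\Lambda^n$ and $\Pi=\mathbb C$ for $X=\mathbb R^n$; in both cases the values of $c_k$ on $Z$ lie in $\Pi$.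

\begin{lemma}\label{lem:oneVar}
Fix $k$. For $F\in K^{(k)}$ there are constants $A_F\in\mathbb R$, $B_F>0$, $\kappa_F>0$, a polynomial function $M_F$ on $Z$, and a holomorphic function $I_F$ on $\Pi$, real on $\Pi\cap\mathbb R$, such that on $Z$
\[
V=\sum_{F\in K^{(k)}}\operatorname{sgn}(F)\,M_F\,I_F(c_k),\qquad M_F^2=Q_F(c_k),
\]
where $Q_F(c)=\kappa_F\bigl(B_F^2-(c-A_F)^2\bigr)$.
\end{lemma}

\begin{proof}
Let $X=\Lambda^n$. Take $A_F,B_F,M_F$ from Section~\ref{sec:dihedral} and $\kappa_F=D_F^2$; the second identity is~\eqref{eq:MF}. Let $G_F(c)$ be the Gram matrix of the vertices of the simplex in~\eqref{eq:around}, with the two entries $\langle a_k,b_k\rangle$ replaced by $c$, and put $I_F(c)=C_n\int_{\mathbb R_+^{n+1}}e^{s^TG_F(c)s}\,ds$. The first identity follows from \eqref{eq:around} and~\eqref{eq:gauss}. The diagonal entries of $G_F(c)$ are $-1$ and the remaining constant entries are negative, so for $c\in\Pi$ and $s\in\mathbb R_+^{n+1}$ we have $\operatorname{Re}s^TG_F(c)s\le-\sum s_p^2$. The integrand is entire in $c$ and dominated by $e^{-\sum s_p^2}$, so $I_F$ is continuous and, by the theorems of Fubini and Morera,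 holomorphic on $\Pi$. It is real for real $c$.

Let $X=\mathbb R^n$. Put $I_F=1/n!$ and let $M_F$ be $n!$ times the signed volume in~\eqref{eq:around}, a determinant. By Lemma~\ref{lem:proj}, $a_k=a'+a''$ and $b_k=b'+b''$ with $a',b'\in\langle F\rangle$, where $|a'-b'|$, $r=|a''|>0$ and $r'=|b''|>0$ are constant. If $\varphi$ is the angle between $a''$ and $b''$, then $c_k=A_F-B_F\cos\varphi$ with $A_F=|a'-b'|^2+r^2+r'^2$ and $B_F=2rr'$. Compute $|M_F|$ from a vertex of $F$: the $n-2$ edge vectors of $F$ span a parallelepiped of volume $(n-2)!\operatorname{vol}(F)$, and $a'',b''$ span in the normal plane a parallelogram of area $rr'|\sin\varphi|=\frac12B_F|\sin\varphi|$. So the second identity holds with $\kappa_F=\frac14\bigl((n-2)!\operatorname{vol}(F)\bigr)^2$.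
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:arc}]
Some $c_k$ is non-constant on the arc. Otherwise all $x_k$ would be constant by~\eqref{eq:ck}, the continuous functions $y_k=\pm\sqrt{1-x_k^2}$ would be constant as well, and so would $\gamma$. Fix such a $k$. The function $c_k$ is analytic and non-constant on $I$ and $Q_F$ has two roots, so each $M_F$ has isolated zeros on $I$. Choose an open subinterval on which $c_k$ is strictly monotone and no $M_F$ vanishes. There $c_k$ runs over an open interval $J\subset\Pi$, contained in $(A_F-B_F,A_F+B_F)$ for all $F$, and $M_F=\eta_F\sqrt{Q_F(c_k)}$ with constant $\eta_F=\pm1$.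

With the principal branch of the square root, put
\[
S_F(c)=\sqrt{\kappa_F}\,\sqrt{c-A_F+B_F}\,\sqrt{A_F+B_F-c}.
\]
This function is holomorphic off the rays $(-\infty,A_F-B_F]$ and $[A_F+B_F,\infty)$ and equals the positive root of $Q_F$ on $J$. Let $\Omega$ be $\Pi$ with all these rays removed. It consists of the upper and the lower half of $\Pi$ and of real points, among them $J$, so it is connected. The function
\[
\Phi(c)=\sum_{F\in K^{(k)}}\operatorname{sgn}(F)\,\eta_F\,S_F(c)\,I_F(c)
\]
is holomorphic on $\Omega$ and equals $V_0$ on $J$ by Lemma~\ref{lem:oneVar}. By the identity theorem $\Phi=V_0$ on $\Omega$.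

Take a real $c_0<0$ with $c_0<A_F-B_F$ for all $F$, and let $c\to c_0$ from the upper half-plane. Then $\sqrt{c-A_F+B_F}\to\mathrm{i}\sqrt{A_F-B_F-c_0}$, while $\sqrt{A_F+B_F-c}$ and $I_F(c)$ have real limits. So $V_0=\lim\Phi(c)\in\mathrm{i}\mathbb R$. Since $V_0$ is real, $V_0=0$.
\end{proof}

With Proposition~\ref{prop:arc}, Theorems \ref{thm:main} and~\ref{thm:complements} are proved.

\section{The role of the hypotheses}\label{sec:hyp}

\emph{Dimension.} In $\mathbb R^n$ the bound $n\ge3$ provides the base vertex $w_0$ in Lemma~\ref{lem:onepole}. For the Euclidean rhombus the lemma fails: by~\eqref{eq:rhombus}, $c_1$ and $c_2$ have the same poles, and $W=c_1c_2$ is not constant. In $\Lambda^2$ the proof of Lemma~\ref{lem:onepole} goes through with $R=\emptyset$, and what fails is the last step of Lemma~\ref{lem:fold}. For the hyperbolic rhombus, \eqref{eq:rhombus} shows that $c_2=1$ at a pole of $c_1$; as $E=\mathbb Ra_2$ and $\langle a_2,\hat b_2\rangle=1$, we get $\hat b_2=-a_2$, a point of the lower sheet. Then $\tau_{a_2}=\tau_{b_2}$, and the two residues add instead of canceling.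

\emph{Non-degeneracy.} It makes the constants $r_k,h_k,B_F,D_F,\kappa_F$ positive and the leading coefficient in Lemma~\ref{lem:onepole} non-zero.

\emph{Geometry.} Two properties of $\Lambda^n$ that were used do not hold on the sphere. Lemma~\ref{lem:cycle}, which produced the relation~\eqref{eq:folded}, is false for $S^d$: the cycle $\zeta_{d+1}$ with $a_j=-e_j$, $b_j=e_j$, where $e_1,\dots,e_{d+1}$ is the standard basis, covers $S^d$ once. And the estimate that made $I_F$ holomorphic on a half-plane used that all products of points of $\Lambda^n$ have the same sign, whereas products of points of a hemisphere can have either sign.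

\begin{thebibliography}{9}

\bibitem{BCR}
Bochnak, Coste, Roy, \emph{Real Algebraic Geometry}.

\bibitem{Gai}
Alexander A. Gaifullin, \emph{Flexible Polyhedra and Their Volumes}, arXiv:1605.09316 (2016).

\end{thebibliography}
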